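
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{conjecture}[theorem]{Conjecture}

\title{Nef classes without bounded potentials on K3 surfaces}


\begin{abstract}
We show that there is a K3 surface $X$ with $\mathrm{NS}(X)=0$ and a nonzero nef class
$\alpha\in H^{1,1}(X,\mathbb R)$ with $\alpha^2=0$ that contains no closed positive current with bounded
potentials. This disproves a conjecture on nef classes $\alpha$ such that $\lambda\alpha-c_1(K_X)$ is nef.
The proof is a Baire category argument over the space of pairs (K3 surface, isotropic class): the smallest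
oscillation of a potential is a lower semicontinuous function on this space, it is infinite on the dense
set of pairs for which $\alpha$ is negative on some curve, and hence it is infinite at a generic pair, where
no curve is left and $\alpha$ is nef. For generic pairs we also exclude potentials in $W^{1,2}$. Moreover, we
give counterexamples in all dimensions $n\ge 2$ and all Kodaira dimensions $0\le\kappa\le n-2$, and prove the
conjecture for surfaces outside the case of irrational isotropic classes on K3 and Enriques surfaces.
\end{abstract}

\section{The question and the results}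

Let $X$ be a compact K\"ahler manifold with a fixed K\"ahler form $\omega$, and write
$dd^c:=\sqrt{-1}\,\partial\bar\partial$. A \emph{$(1,1)$-class} is an element
$\alpha\in H^{1,1}(X,\mathbb R)$, that is, a closed real $(1,1)$-form $a$ modulo $dd^c$ of smooth real
functions. It is \emph{nef} if for every $\varepsilon>0$ it has a smooth representative
$a+dd^c\varphi_\varepsilon\ge-\varepsilon\omega$; the cone of nef classes is denoted by $\mathrm{Nef}(X)$. A
function $\varphi:X\to\mathbb R\cup\{-\infty\}$ is \emph{quasi-psh} if it is upper semicontinuous, $L^1$, and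
locally the sum of a smooth and a plurisubharmonic (psh) function. A \emph{closed positive current in
$\alpha$} is a current $a+dd^c\varphi\ge0$ with $\varphi$ quasi-psh; it has \emph{bounded potentials} if
$\varphi$ is bounded, which does not depend on the choice of $a$. The class $\alpha$ is
\emph{pseudoeffective} if it contains a closed positive current, and $K_X$ is called pseudoeffective if
$c_1(K_X)$ is.

If $\alpha$ is nef, we may normalize $\sup_X\varphi_\varepsilon=0$ and let $\varepsilon\to0$; compactness of
quasi-psh functions yields a closed positive current in $\alpha$. What is lost in the limit is control of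
the potential: the functions $\varphi_\varepsilon$ need not stay uniformly bounded. At the other extreme, if
$\alpha$ is a positive multiple of $c_1(L)$ and some power of $L$ is generated by global sections, then the
pullback of a Fubini--Study form gives a smooth semipositive representative. Bounded potentials lie between
these two situations. The following conjecture, a condition under which they should exist, is posed in
\cite{Tosatti}.

\begin{conjecture}\label{conj}
Let $X$ be a compact K\"ahler manifold with $K_X$ pseudoeffective, and let $\alpha$ be a nef $(1,1)$-class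
such that $\lambda\alpha-c_1(K_X)$ is nef for some $\lambda\in\mathbb R_{>0}$. Then $\alpha$ contains a
closed positive current with bounded potentials.
\end{conjecture}

The simplest cases all speak in its favor. On a curve, a nef class is $0$ or K\"ahler. On a complex torus,
averaging the forms $a+dd^c\varphi_\varepsilon$ over translations gives a form with constant coefficients
that does not depend on $\varepsilon$, and it is therefore semipositive. On a K3 surface, where $K_X$ is
trivial and the condition on $\lambda\alpha-c_1(K_X)$ says only that $\alpha$ is nef, a nonzero nef class with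
$\alpha^2=0$ and with $\mathbb R\alpha$ rational comes from a base point free linear system of curves, and if
$\alpha^2>0$ then bounded potentials also exist (details are in Section~\ref{sec:surfaces}). What remains on a
K3 surface are the isotropic classes on irrational rays, where there is neither a line bundle nor positivity
of $\alpha^2$ to work with. There the conjecture fails.

\begin{theorem}\label{thm:main}
There is a K3 surface $X$ with $\mathrm{NS}(X)=0$ and a nef class $\alpha\ne0$ with $\alpha^2=0$ that contains
no closed positive current with bounded potentials.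
\end{theorem}

Since $c_1(K_X)=0$ is pseudoeffective and $\lambda\alpha-c_1(K_X)=\lambda\alpha$ is nef for every
$\lambda>0$, Theorem~\ref{thm:main} disproves Conjecture~\ref{conj}. The next theorem says that failure is the
generic behavior, even for potentials in $W^{1,2}$, and that products carry it to other manifolds.

\begin{theorem}\label{thm:generic}
Let $X_0$ be any K3 surface, $\mathcal X\to U$ its Kuranishi family over a sufficiently small ball,
$\omega_u$ $(u\in U)$ a smooth family of K\"ahler forms on the fibers, $\kappa_u=[\omega_u]$, and
\[
\mathcal Z=\{(u,\alpha):\ u\in U,\ \alpha\in H^{1,1}(X_u,\mathbb R),\ \alpha^2=0,\ \alpha\cdot\kappa_u=1\}.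
\]
\begin{enumerate}
\item For all $(u,\alpha)$ in a comeager (in particular dense) subset of $\mathcal Z$:
$\mathrm{NS}(X_u)=0$, $\alpha$ is nef, and no closed positive current in $\alpha$ has potential in
$W^{1,2}(X_u)$; in particular none has bounded potentials.
\item For comeager $u\in U$, the conclusion of (1) holds for $X_u$ and a comeager set of rays of
$\partial\,\mathrm{Nef}(X_u)$.
\item Conjecture~\ref{conj} fails in every dimension $n\ge2$ and for every Kodaira dimension
$0\le\kappa\le n-2$.
\end{enumerate}
\end{theorem}

In dimension $2$ the irrational isotropic classes are the only place where the conjecture can fail.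

\begin{theorem}\label{thm:converse}
Let $X$ be a compact K\"ahler surface with $K_X$ pseudoeffective, $\alpha$ a nef class, and
$\lambda\alpha-c_1(K_X)$ nef for some $\lambda>0$. Then $\alpha$ contains a closed positive current with
bounded potentials, except possibly if $X$ is a K3 or Enriques surface, $\alpha^2=0$, $\alpha\ne0$, and
$\mathbb R\alpha$ is not spanned by a rational class.
\end{theorem}

By Theorem~\ref{thm:main} the K3 exception does occur (if $\mathrm{NS}(X)=0$, then no line
$\mathbb R\alpha\subset H^{1,1}(X,\mathbb R)$ is rational); we do not decide whether the Enriques exception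
does.

\paragraph{Conventions and facts used throughout.}
On a surface, $\cdot$ is the intersection form on $H^2$, and $\mathrm{NS}(X)$ is the group of integral
classes (modulo torsion) of type $(1,1)$; by the Lefschetz theorem they are the classes of line bundles. For
a compact K\"ahler surface the form has signature $(1,h^{1,1}-1)$ on $H^{1,1}(X,\mathbb R)$. We call the
following consequences the \emph{Hodge index theorem}: if $\beta^2>0$, the form is negative definite on
$\beta^\perp\subset H^{1,1}(X,\mathbb R)$; if $\beta\ne0$ and $\beta^2=0$, it is negative semidefinite on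
$\beta^\perp$ with kernel $\mathbb R\beta$. A nef class has nonnegative intersection with curves, with nef
classes, and with pseudoeffective classes. We use the Nakai-type criterion of Buchdahl and Lamari (1999):
\emph{on a compact K\"ahler surface with K\"ahler form $\omega$, a real $(1,1)$-class $\beta$ is K\"ahler if
$\beta^2>0$, $\beta\cdot[\omega]>0$, and $\beta\cdot C>0$ for all irreducible curves $C$ with $C^2<0$.}
Finally, the value of a quasi-psh function at a point is the limit of its averages over shrinking balls in
a holomorphic chart; so quasi-psh functions that agree almost everywhere agree, and a bound that holds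
almost everywhere holds everywhere.

\section{The idea}\label{sec:idea}

\paragraph{A semicontinuous quantity.}
Suppose that on each pair $(X,\alpha)$ a smooth representative $a$ of $\alpha$ has been chosen, continuously
in the pair, and let $b(X,\alpha)\in[0,\infty]$ be the infimum of $\sup\varphi-\inf\varphi$ over all bounded
quasi-psh $\varphi$ with $a+dd^c\varphi\ge0$, so that $b=\infty$ if there is no such $\varphi$. Psh functions
with a uniform bound form a compact set, so potentials of oscillation at most $N$ survive in the limit if the
pair $(X,\alpha)$ varies: the function $b$ is lower semicontinuous. Now \emph{a lower semicontinuous function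
with values in $[0,\infty]$ on a Baire space, infinite on a dense set, is infinite on a comeager set}: each
set $\{b>N\}$ is open and dense. So it suffices to find a dense set of pairs where $b=\infty$ for an obvious
reason, even a reason unrelated to the conjecture. The obvious reason is that $\alpha$ is negative on some
curve. Such an $\alpha$ is not nef; but the pairs with $\mathrm{NS}(X)=0$ also form a comeager set, and there
all isotropic classes of positive degree with respect to a K\"ahler class are nef. A generic pair thus has
$b=\infty$ and $\alpha$ nef, and no curve on $X$ is responsible for it.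

\paragraph{One $(-2)$-class, by hand.}
Why should pairs with a negative curve be dense? Here is the computation for a single class. Let $X$ be a K3
surface, $\kappa$ a K\"ahler class, $\hat\kappa=\kappa/\sqrt{\kappa^2}$, and let $\delta\in\mathrm{NS}(X)$
satisfy $\delta^2=-2$ and $d:=\delta\cdot\hat\kappa>0$. By Riemann--Roch $\delta$ is effective (see
Proposition~\ref{prop:dense}). In the plane spanned by $\hat\kappa$ and $\delta$ write
\[
\delta=d\,\hat\kappa+\sqrt{d^2+2}\;w,\qquad w\perp\hat\kappa,\quad w^2=-1 .
\]
The vector $\alpha=\hat\kappa+w$ is isotropic, and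
\[
\alpha\cdot\delta=d-\sqrt{d^2+2}=\frac{-2}{d+\sqrt{d^2+2}}<0,\qquad
\tfrac1d\,\delta-\alpha=\Bigl(\sqrt{1+2/d^2}-1\Bigr)w .
\]
So $\alpha$ is negative on the effective class $\delta$, however large $d$ is, and for large $d$ the ray of
$\alpha$ is very close to the ray of $\delta$. In the sphere of isotropic rays, the rays negative on
$\delta$ form a cap with center $\alpha$, which shrinks as $d\to\infty$ but is never empty
(Figure~\ref{fig:cap}).

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\draw (0,0) circle (2);
\draw[line width=1.6pt] (1.6,-1.2) arc (-36.87:36.87:2);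
\draw (1.6,-1.75) -- (1.6,1.75);
\draw[dashed] (1.6,1.2) -- (2.5,0) -- (1.6,-1.2);
\draw[dotted] (0,0) -- (2.5,0);
\fill (0,0) circle (1.4pt) node[below left] {$\hat\kappa$};
\fill (2,0) circle (1.4pt) node[below left] {$\alpha$};
\fill (2.5,0) circle (1.4pt) node[right] {$\delta$};
\node[above] at (1.6,1.75) {$\delta^\perp$};
\node at (-0.7,1.1) {$\beta^2>0$};
\end{tikzpicture}
\caption{The slice $\{\hat\kappa+x:\ x\perp\hat\kappa\}$ of $H^{1,1}(X,\mathbb R)$; rays are drawn as points.
The open ball is the slice of the positive cone, its boundary sphere is the set of isotropic rays. The ray of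
an effective class $\delta$ with $\delta^2=-2$ is a point outside the ball, the hyperplane $\delta^\perp$ is
the polar of this point, and the isotropic rays negative on $\delta$ form the thick cap, with center $\alpha$.
As $\delta\cdot\hat\kappa\to\infty$ the distance of this point from the sphere tends to $0$ and the cap
shrinks to a point.}
\label{fig:cap}
\end{figure}

To hit every open set of pairs we need integral classes $\delta$ with $\delta^2=-2$ whose rays come
arbitrarily close to any given isotropic ray, and we need them to be of type $(1,1)$. The first is arithmetic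
of the K3 lattice. The second cannot be had on a fixed $X$: if $\mathrm{NS}(X)=0$ there are no such classes.
This is why $X$ has to move; local Torelli allows us to move it so that a prescribed $\delta$ becomes
algebraic, and the move is small if the ray of $\delta$ is close to that of an isotropic class that is already
of type $(1,1)$.

\section{The space of K3 surfaces with an isotropic class}\label{sec:setup}

A K3 surface is a simply connected compact complex surface with trivial canonical bundle; it is K\"ahler by a
theorem of Siu. Let $\Lambda$ be the K3 lattice: even, unimodular, of signature $(3,19)$. Let $X_0$ be a K3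
surface and $\pi:\mathcal X\to U$ its Kuranishi family over a small ball $U$. After shrinking $U$ the
following standard facts hold.

\begin{itemize}
\item (Ehresmann) $\mathcal X\cong M\times U$ over $U$ as a $C^\infty$ family. This identifies
$H^2(X_u,\mathbb Z)$ with $\Lambda$ for all $u$, and we regard all $X_u$ as complex structures on the
manifold $M$.
\item (Local Torelli) Let $\sigma_u$ be a nowhere zero holomorphic $2$-form on $X_u$. The map
$u\mapsto[\sigma_u]$ is an open embedding of $U$ into the period domain
$\{[\sigma]\in\mathbb P(\Lambda_{\mathbb C}):\sigma^2=0,\ \sigma\cdot\bar\sigma>0\}$. Via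
$P_u=\langle\mathrm{Re}\,\sigma_u,\mathrm{Im}\,\sigma_u\rangle$ the period domain is the set of oriented
positive definite $2$-planes in $\Lambda_{\mathbb R}$. Moreover
$H^{1,1}(X_u,\mathbb R)=P_u^\perp$, of signature $(1,19)$, and $\mathrm{NS}(X_u)=\Lambda\cap P_u^\perp$.
\item (Kodaira--Spencer) There are K\"ahler forms $\omega_u$ on $X_u$ depending smoothly on $u$. Fix such a
family (in Theorem~\ref{thm:generic}, the given one), and put
$\kappa_u=[\omega_u]$ and $\hat\kappa_u=\kappa_u/\sqrt{\kappa_u^2}$. For $\alpha\in P_u^\perp$ let
$a_{u,\alpha}$ be its $\omega_u$-harmonic representative, a closed real $(1,1)$-form on $X_u$. Since $b_2$ is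
constant, $a_{u,\alpha}$ depends continuously on $(u,\alpha)$ in the $C^\infty$ topology.
\end{itemize}

Let $\mathcal Z\subset U\times\Lambda_{\mathbb R}$ be the space of pairs $(u,\alpha)$ with
$\alpha\in P_u^\perp$, $\alpha^2=0$, $\alpha\cdot\kappa_u=1$, as in Theorem~\ref{thm:generic}. By Gram--Schmidt
there are continuous
$w_1(u),\dots,w_{19}(u)$ such that $\hat\kappa_u,w_1(u),\dots,w_{19}(u)$ is an orthogonal basis of
$P_u^\perp$ with $w_i(u)^2=-1$. The classes in question are exactly
\[
\alpha=\frac{1}{\sqrt{\kappa_u^2}}\Bigl(\hat\kappa_u+\sum_i x_iw_i(u)\Bigr),\qquad \sum_i x_i^2=1 .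
\]
Hence $\mathcal Z\cong U\times S^{18}$. It is a Baire space, and the projection $p:\mathcal Z\to U$ is
continuous and open. For $N\in\mathbb N$ put
\[
F_N=\{(u,\alpha)\in\mathcal Z:\ \text{there is a quasi-psh }\varphi:X_u\to[-N,0]\text{ with }
a_{u,\alpha}+dd^c\varphi\ge0\}.
\]
Potentials may be shifted by constants, so $\alpha$ contains a closed positive current with bounded
potentials if and only if $(u,\alpha)\in\bigcup_NF_N$.

\section{Bounded potentials are a closed condition}\label{sec:closed}

We want $F_N$ to be closed. On a fixed surface this is the compactness theorem for psh functions. Here the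
complex structure moves as well, so functions $\varphi_j$ on $X_{u_j}$ are quasi-psh with respect to
different operators on $M$. We compare them in holomorphic charts that vary with $u$. We prove the lemma for
$L^1$-bounded potentials, since this is what Section~\ref{sec:generic} needs.

\paragraph{Charts.} Fix $u\in U$. As $\pi$ is a holomorphic submersion, every point of $X_u$ has a
neighborhood in $\mathcal X$ biholomorphic over $U$ to $B\times U'$, where $B\subset\mathbb C^2$ is the unit
ball (after scaling) and $u\in U'$. Composing with $\mathcal X\cong M\times U\to M$ we get open embeddings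
$\iota_{u'}:B\to M$, $u'\in U'$, holomorphic for the complex structure $X_{u'}$ and, after shrinking,
depending smoothly on $(z,u')$ in a neighborhood of $\overline B\times\{u\}$. Choose concentric balls
$B''\Subset B'\Subset B$. For $u'$ near $u$ we have $\iota_{u'}(B')\supset\overline{\iota_u(B'')}$, and
$\iota_{u'}^{-1}\to\iota_u^{-1}$ smoothly on $\overline{\iota_u(B'')}$ as $u'\to u$. We cover $X_u$ by
finitely many sets $\iota_u(B'')$ of this kind.

\begin{lemma}\label{lem:compact}
Let $(u_j,\alpha_j)\to(u,\alpha)$ in $\mathcal Z$, and let $\varphi_j$ be quasi-psh on $X_{u_j}$ with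
$a_{u_j,\alpha_j}+dd^c\varphi_j\ge0$ on $X_{u_j}$ and $\varphi_j$ bounded in $L^1(M)$. After passing to a
subsequence, $\varphi_j\to\varphi$ in $L^1(M)$, where $\varphi$ is quasi-psh on $X_u$ and
$a_{u,\alpha}+dd^c\varphi\ge0$.
\end{lemma}

\begin{proof}
Take one of the charts, let $j$ be large, and write $\iota_j=\iota_{u_j}$, $\iota=\iota_u$. The forms
$\iota_j^*a_{u_j,\alpha_j}$ converge to $\iota^*a_{u,\alpha}$ uniformly on $B$ with all derivatives, so they
are $\le A\,dd^c|z|^2$ with $A$ independent of $j$. Since $\iota_j$ is holomorphic for $X_{u_j}$, the function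
$\psi_j=A|z|^2+\varphi_j\circ\iota_j$ is quasi-psh with
$dd^c\psi_j\ge\iota_j^*(a_{u_j,\alpha_j}+dd^c\varphi_j)\ge0$, so it is psh on $B$. The sequence $\psi_j$ is
bounded in $L^1(B)$, hence locally uniformly bounded above by the sub-mean value property. By the standard
compactness theorem for psh functions a subsequence converges in $L^1_{loc}(B)$ to a psh function $\psi$; the
alternative $\psi_j\to-\infty$ is excluded by the $L^1$ bound. Put
$f_j=\psi_j-A|z|^2=\varphi_j\circ\iota_j$ and $f=\psi-A|z|^2$. In the limit, in the sense of distributions,
$\iota_j^*a_{u_j,\alpha_j}+dd^cf_j\ge0$ gives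
\[
\iota^*a_{u,\alpha}+dd^cf\ge0\quad\text{on }B .
\]

It remains to go back to $M$. Put $h_j=\iota_j^{-1}$ and $h=\iota^{-1}$ on $\iota(B'')$, and note
$\varphi_j=f_j\circ h_j$ there. As $h_j(\iota(B''))\subset B'$ and the Jacobians of $h_j^{-1}$ are uniformly
bounded,
\[
\|f_j\circ h_j-f\circ h_j\|_{L^1(\iota(B''))}\le C\,\|f_j-f\|_{L^1(B')}\to0 .
\]
Moreover $f\circ h_j\to f\circ h$ in $L^1(\iota(B''))$. This is clear if $f$ is replaced by a continuous
function on $\overline{B'}$; the general case follows by approximating $f$ in $L^1(B')$ by such functions,
again because the Jacobians are uniformly bounded. So $\varphi_j\to f\circ h$ in $L^1(\iota(B''))$.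

Do this for the finitely many charts, with a common subsequence. Then $\varphi_j$ converges in $L^1(M)$, and
on each $\iota(B'')$ the limit agrees almost everywhere with the quasi-psh function $f\circ h$ on
$\iota(B'')\subset X_u$. On overlaps these functions agree almost everywhere, hence everywhere. They define a
quasi-psh $\varphi$ on $X_u$ with $a_{u,\alpha}+dd^c\varphi\ge0$.
\end{proof}

\begin{proposition}\label{prop:closed}
Each $F_N$ is closed in $\mathcal Z$.
\end{proposition}

\begin{proof}
Let $F_N\ni(u_j,\alpha_j)\to(u,\alpha)\in\mathcal Z$, with potentials $-N\le\varphi_j\le0$.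
Lemma~\ref{lem:compact} gives $\varphi$ quasi-psh on $X_u$ with $a_{u,\alpha}+dd^c\varphi\ge0$ and
$-N\le\varphi\le0$ almost everywhere, hence everywhere. So $(u,\alpha)\in F_N$.
\end{proof}

\section{Pairs with a negative curve are dense}\label{sec:dense}

Let $\mathcal B\subset\mathcal Z$ be the set of $(u,\alpha)$ for which some irreducible curve
$C\subset X_u$ has $\alpha\cdot C<0$. At these pairs there are no bounded potentials, by the following lemma;
its version with $\varepsilon>0$ is used in Section~\ref{sec:surfaces}.

\begin{lemma}\label{lem:restrict}
Let $X$ be a compact K\"ahler surface with K\"ahler form $\omega$, $a$ a closed real $(1,1)$-form with class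
$\alpha$, $\varepsilon\ge0$, and $\varphi$ quasi-psh with $a+dd^c\varphi\ge\varepsilon\omega$. If $C$ is an
irreducible curve with $\varphi|_C\not\equiv-\infty$, then
$\alpha\cdot C\ge\varepsilon\int_C\omega$. In particular $\mathcal B\cap F_N=\emptyset$ for all $N$.
\end{lemma}

\begin{proof}
Let $\nu:\tilde C\to C\subset X$ be the normalization. Locally $a-\varepsilon\omega=dd^cg$ with $g$ smooth,
and $g+\varphi$ is psh. Its pullback by $\nu$ is locally subharmonic or identically $-\infty$; the latter
occurs nowhere, since $\tilde C$ is connected and $\varphi|_C\not\equiv-\infty$. So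
$\nu^*(a-\varepsilon\omega)+dd^c(\varphi\circ\nu)\ge0$ on the compact curve $\tilde C$, and its total mass is
$\alpha\cdot C-\varepsilon\int_C\omega$. The last statement is the case of bounded $\varphi$ and
$\varepsilon=0$.
\end{proof}

We now produce curves. A \emph{root} is an element $\delta\in\Lambda$ with $\delta^2=-2$. Roots accumulate at
every isotropic ray; the mechanism is that a root $r$ orthogonal to an isotropic $e\in\Lambda$ gives
infinitely many roots $r+me$, whose rays tend to that of $e$ as $m\to\infty$.

\begin{lemma}\label{lem:roots}
For every $0\ne\alpha_0\in\Lambda_{\mathbb R}$ with $\alpha_0^2=0$ there are roots $\delta_n$ and $t_n>0$ with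
$t_n\to0$ and $t_n\delta_n\to\alpha_0$.
\end{lemma}

\begin{proof}
\emph{Rational isotropic vectors are dense in the null cone.} By the classification of indefinite even
unimodular lattices we may write $\Lambda=\langle e,f\rangle\oplus\Lambda_1$ with $e^2=f^2=0$ and
$e\cdot f=1$. The vectors $e$, $f$ and $x+e-\tfrac{x^2}{2}f$ $(x\in\Lambda_1)$ are isotropic and span
$\Lambda_{\mathbb R}$. So there is a rational isotropic $e_0$ with $\alpha_0\cdot e_0\ne0$. For rational
$y\to\alpha_0$ the rational vectors $y-\frac{y^2}{2\,y\cdot e_0}e_0$ are isotropic, and they converge to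
$\alpha_0$ because $y^2\to0$. Hence there are primitive isotropic $e_n\in\Lambda$ and $s_n>0$ with
$s_ne_n\to\alpha_0$.

\emph{Each $e_n$ is orthogonal to a root.} As $\Lambda$ is unimodular and $e_n$ primitive, there is
$e'\in\Lambda$ with $e_n\cdot e'=1$. Since $e'^2$ is even we may replace $e'$ by $e'-\frac{e'^2}{2}e_n$ and
assume $e'^2=0$. The lattice $\langle e_n,e'\rangle$ is unimodular, so
$\Lambda=\langle e_n,e'\rangle\oplus\Lambda'$ with $\Lambda'$ even unimodular of signature $(2,18)$. By the
same classification $\Lambda'$ is the sum of two hyperbolic planes and two copies of $E_8(-1)$. If $e'',f''$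
is the standard isotropic basis of one of the hyperbolic planes, $r_n=e''-f''$ is a root.

\emph{Conclusion.} For $m_n\in\mathbb N$ put $\delta_n=r_n+m_ne_n$, a root, and $t_n=s_n/m_n$. Then
$t_n\delta_n=s_ne_n+t_nr_n$. With $m_n$ large enough, $t_n\to0$ and $t_nr_n\to0$, so
$t_n\delta_n\to\alpha_0$.
\end{proof}

\begin{proposition}\label{prop:dense}
The set $\mathcal B$ is dense in $\mathcal Z$.
\end{proposition}

\begin{proof}
Let $(u_0,\alpha_0)\in\mathcal Z$, take $\delta_n,t_n$ from Lemma~\ref{lem:roots}, and put
$v_n=t_n\delta_n\to\alpha_0$. We move $u_0$ until $\delta_n$ is algebraic, then replace $\alpha_0$ by the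
isotropic class of Section~\ref{sec:idea}, and finally show that $\delta_n$ is effective.

\emph{Moving the surface.} Write $\kappa=\kappa_{u_0}$, so $\kappa\cdot v_n\to\kappa\cdot\alpha_0=1$. For
$x\in P_{u_0}$ put
\[
g_n(x)=x-\frac{x\cdot v_n}{\kappa\cdot v_n}\,\kappa .
\]
Then $g_n(x)\cdot v_n=0$. Since $\alpha_0\perp P_{u_0}$ we have $x\cdot v_n\to x\cdot\alpha_0=0$, so
$g_n(x)\to x$. Hence for $n\gg0$ the plane $P_n:=g_n(P_{u_0})$, with the orientation transported by $g_n$, is
an oriented positive definite $2$-plane orthogonal to $\delta_n$, and $P_n\to P_{u_0}$. Since the period map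
is an open embedding, $P_n=P_{u_n}$ with $u_n\to u_0$. Thus $\delta_n\in\mathrm{NS}(X_{u_n})$.

\emph{Choosing the isotropic class.} Write $\kappa_n=\kappa_{u_n}\to\kappa$,
$\hat\kappa_n=\hat\kappa_{u_n}$, $d_n=\delta_n\cdot\hat\kappa_n$. Then
\[
t_nd_n=v_n\cdot\hat\kappa_n\to\alpha_0\cdot\hat\kappa_{u_0}=\frac1{\sqrt{\kappa^2}}>0,
\]
so $d_n>0$ for $n\gg0$ and $d_n\to\infty$. As $\delta_n^2=-2$, in $P_{u_n}^\perp$ we have
\[
\delta_n=d_n\hat\kappa_n+\sqrt{d_n^2+2}\;w_n,\qquad w_n\perp\hat\kappa_n,\quad w_n^2=-1,
\]
and we put
\[
\alpha_n=\frac{\hat\kappa_n+w_n}{\sqrt{\kappa_n^2}}\,.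
\]
Then $\alpha_n\in P_{u_n}^\perp$, $\alpha_n^2=0$, $\alpha_n\cdot\kappa_n=1$, so
$(u_n,\alpha_n)\in\mathcal Z$. By the computation of Section~\ref{sec:idea}
\begin{equation}\label{eq:neg}
\alpha_n\cdot\delta_n=\frac{d_n-\sqrt{d_n^2+2}}{\sqrt{\kappa_n^2}}<0 .
\end{equation}
Moreover
\[
w_n=\frac{v_n-t_nd_n\hat\kappa_n}{\sqrt{(t_nd_n)^2+2t_n^2}}\ \longrightarrow\
\sqrt{\kappa^2}\,\alpha_0-\hat\kappa_{u_0},
\]
hence $\alpha_n\to\alpha_0$.

\emph{Effectivity.} Let $L$ be the line bundle on $X_{u_n}$ with $c_1(L)=\delta_n$. By Serre duality
$h^2(L)=h^0(L^{-1})$, and Riemann--Roch gives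
\[
h^0(L)+h^0(L^{-1})\ge\chi(L)=2+\tfrac12\delta_n^2=1,
\]
so $\delta_n$ or $-\delta_n$ is the class of a nonzero effective divisor. It is $\delta_n$, because
$\kappa_n\cdot\delta_n=d_n\sqrt{\kappa_n^2}>0$ and $\kappa_n$ is K\"ahler. By \eqref{eq:neg} some irreducible
component $C$ of this divisor has $\alpha_n\cdot C<0$, so $(u_n,\alpha_n)\in\mathcal B$. Since
$(u_n,\alpha_n)\to(u_0,\alpha_0)$, density follows.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:main}

It remains to show that if $\mathrm{NS}(X_u)=0$, which is the generic case, then all classes in the fiber of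
$\mathcal Z$ over $u$ are nef. Put $G=\{u\in U:\mathrm{NS}(X_u)=0\}$.

\begin{lemma}\label{lem:G}
The set $p^{-1}(G)$ is comeager in $\mathcal Z$. For $u\in G$ the surface $X_u$ contains no curves, and
\[
\mathrm{Nef}(X_u)=\{\beta\in H^{1,1}(X_u,\mathbb R):\beta^2\ge0,\ \beta\cdot\kappa_u\ge0\}.
\]
In particular $\alpha$ is nef for every $(u,\alpha)\in p^{-1}(G)$.
\end{lemma}

\begin{proof}
The set $G$ is the complement of the union over the countably many $0\ne\delta\in\Lambda$ of the sets
$\{u:\sigma_u\cdot\delta=0\}$. The period map identifies $U$ with an open subset of the quadric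
$\{\sigma^2=0\}$ and each of these sets with a hyperplane section of it. The quadric is irreducible and lies in
no hyperplane, so no nonempty open subset of it lies in a hyperplane. Hence $\{u:\sigma_u\cdot\delta=0\}$ is a
proper analytic subset of $U$, closed and nowhere dense. As $p$ is continuous and open, preimages of closed
nowhere dense sets are closed and nowhere dense. Hence $p^{-1}(G)$ is comeager.

Let $u\in G$. A curve on $X_u$ would have positive degree with respect to $\kappa_u$, hence a nonzero class
in $\mathrm{NS}(X_u)$; so there are none. Let $\beta^2\ge0$ and $\beta\cdot\kappa_u\ge0$. For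
$\varepsilon>0$
\[
(\beta+\varepsilon\kappa_u)^2=\beta^2+2\varepsilon\,\beta\cdot\kappa_u+\varepsilon^2\kappa_u^2>0,\qquad
(\beta+\varepsilon\kappa_u)\cdot\kappa_u>0,
\]
so $\beta+\varepsilon\kappa_u$ contains a K\"ahler form $\eta$ by the criterion of Buchdahl and Lamari, whose
condition on curves is empty. Then $\eta-\varepsilon\omega_u\ge-\varepsilon\omega_u$ lies in $\beta$. So
$\beta$ is nef. The converse inclusion holds on every surface.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Proposition~\ref{prop:closed} each $F_N$ is closed, and by Lemma~\ref{lem:restrict} its complement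
contains $\mathcal B$, which is dense by Proposition~\ref{prop:dense}. So each $F_N$ is nowhere dense, and
$\bigcup_NF_N$ is meager. By Lemma~\ref{lem:G} and the Baire category theorem there is
$(u,\alpha)\in p^{-1}(G)\setminus\bigcup_NF_N$. On $X=X_u$ we have $\mathrm{NS}(X)=0$, the class $\alpha$ is
nef, $\alpha\ne0$, $\alpha^2=0$, and $\alpha$ contains no closed positive current with bounded potentials.
\end{proof}

\section{Finite energy, generic surfaces, and products}\label{sec:generic}

The argument used only two properties of bounded potentials: they are preserved, with uniform bounds, under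
limits of pairs, and they force $\alpha\cdot C\ge0$. We check both for potentials in $W^{1,2}$. This contains
the bounded case, by the following form of the Chern--Levine--Nirenberg inequality.

\begin{lemma}\label{lem:CLN}
A bounded quasi-psh function on a compact complex surface lies in $W^{1,2}$.
\end{lemma}

\begin{proof}
Locally the function is the sum of a smooth function and a bounded psh function. So let $\psi$ be psh with
$0\le\psi\le c$ on a ball in $\mathbb C^2$. Let
$\psi_\varepsilon$ be its mollifications, smooth psh functions with the same bounds on a smaller ball, and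
$\chi\ge0$ a cutoff function there. Since
$dd^c(\psi_\varepsilon^2)=2\psi_\varepsilon dd^c\psi_\varepsilon
+2\sqrt{-1}\,\partial\psi_\varepsilon\wedge\bar\partial\psi_\varepsilon$,
\[
\int\chi\,\sqrt{-1}\,\partial\psi_\varepsilon\wedge\bar\partial\psi_\varepsilon\wedge dd^c|z|^2
\le\frac12\int\chi\,dd^c(\psi_\varepsilon^2)\wedge dd^c|z|^2
=\frac12\int\psi_\varepsilon^2\,dd^c\chi\wedge dd^c|z|^2 ,
\]
which is bounded independently of $\varepsilon$. Hence $\psi\in W^{1,2}_{loc}$.
\end{proof}

For $W^{1,2}$ potentials, Lemma~\ref{lem:restrict} does not apply directly, since $\varphi$ may be $-\infty$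
along $C$. Instead we bound $\alpha\cdot C$ from below in terms of the mass of $T\wedge\omega$ on $C$, and then
show that this mass is $0$, because curves have zero capacity with respect to the Dirichlet energy.

\begin{lemma}\label{lem:energyobstruction}
Let $X$ be a compact K\"ahler surface, $T=a+dd^c\varphi\ge0$ a closed positive current in $\alpha$ with
$\varphi\in W^{1,2}(X)$, and $C$ an irreducible curve. Then $\alpha\cdot C\ge0$.
\end{lemma}

\begin{proof}
Let $s$ be a section of $\mathcal O(C)$ with divisor $C$, and $|s|$ its norm in a smooth Hermitian metric,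
scaled so that $|s|\le e^{-1}$. Off $C$ the form $\theta:=-dd^c\log|s|$ is smooth, it extends to a smooth
closed form on $X$, and $\theta+dd^c\log|s|=\pi[C]$ by the Lelong--Poincar\'e formula. Let $\omega$ be a
K\"ahler form and $A$ a constant with $-A\omega\le\theta\le A\omega$.

\emph{Step 1: $\pi\,\alpha\cdot C\ge-A\,(T\wedge\omega)(C)$.} For $\varepsilon>0$ put
$\theta_\varepsilon=\theta+\frac12dd^c\log(|s|^2+\varepsilon^2)$, a smooth closed form in the class of
$\theta$. Off $C$ put $\tau=\log|s|$ and
$\chi(\tau)=\frac12\log(e^{2\tau}+\varepsilon^2)$. This function is convex, with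
$\chi'=|s|^2/(|s|^2+\varepsilon^2)$, and $dd^c\tau=-\theta$; so
\[
\theta_\varepsilon=\theta+\chi'(\tau)\,dd^c\tau+\chi''(\tau)\sqrt{-1}\,\partial\tau\wedge\bar\partial\tau
\ \ge\ (1-\chi'(\tau))\,\theta=\frac{\varepsilon^2}{|s|^2+\varepsilon^2}\,\theta
\ \ge\ -A\,\frac{\varepsilon^2}{|s|^2+\varepsilon^2}\,\omega .
\]
By continuity the outer inequality holds on all of $X$. Since $\theta_\varepsilon$ is smooth and closed and
its class is $\pi$ times that of $C$,
\[
\pi\,\alpha\cdot C=\int_XT\wedge\theta_\varepsilon\ge
-A\int_X\frac{\varepsilon^2}{|s|^2+\varepsilon^2}\,T\wedge\omega .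
\]
As $\varepsilon\to0$ the functions under the integral decrease to the characteristic function of $C$, and
the claim follows by dominated convergence for the positive measure $T\wedge\omega$.

\emph{Step 2: cutoff functions of small energy.} Put $\rho=-\log|s|\ge1$. Off $C$ we have $dd^c\rho=\theta$ and
\[
dd^c(-\log\rho)=-\frac{\theta}{\rho}+\frac{\sqrt{-1}\,\partial\rho\wedge\bar\partial\rho}{\rho^2}\ge-A\omega .
\]
Since $-\log\rho\le0$ is bounded above, it extends across the curve $C$ to a quasi-psh function on $X$. So
$dd^c(-\log\rho)\wedge\omega$ has finite mass. As $\theta/\rho$ is bounded,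
\[
J:=\int_{X\setminus C}\frac{\sqrt{-1}\,\partial\rho\wedge\bar\partial\rho}{\rho^2}\wedge\omega<\infty .
\]
Let $\zeta:\mathbb R\to[0,1]$ be smooth with $\zeta=0$ on $(-\infty,1]$ and $\zeta=1$ on $[2,\infty)$, and put
$\eta_k=\zeta\bigl(\tfrac1k\log\rho\bigr)$, with $\eta_k=1$ on $C$. This is a smooth function on $X$, equal to
$1$ near $C$, with support in $C\cup\{\rho\ge e^k\}$, which shrinks to $C$ as $k\to\infty$, and
\[
\int_X\sqrt{-1}\,\partial\eta_k\wedge\bar\partial\eta_k\wedge\omega\le\frac{\sup|\zeta'|^2}{k^2}\,J\to0 .
\]

\emph{Step 3: $(T\wedge\omega)(C)=0$.} We have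
\[
(T\wedge\omega)(C)\le\int_X\eta_k\,T\wedge\omega
=\int_X\eta_k\,a\wedge\omega+\int_X\varphi\,dd^c\eta_k\wedge\omega .
\]
The first integral on the right tends to $0$ since $C$ has Lebesgue measure $0$. The second equals
$-\int_X\sqrt{-1}\,\partial\varphi\wedge\bar\partial\eta_k\wedge\omega$, whose absolute value is by
Cauchy--Schwarz at most a constant times $\|d\varphi\|_{L^2}\|d\eta_k\|_{L^2}\to0$. With Step 1,
$\alpha\cdot C\ge0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:generic}]
\emph{(1)} By Lemma~\ref{lem:CLN} it suffices to treat $W^{1,2}$ potentials. Let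
$\mathcal E_N\subset\mathcal Z$ be the set of $(u,\alpha)$ for which there is a quasi-psh
$\varphi\in W^{1,2}(X_u)$ with
\[
a_{u,\alpha}+dd^c\varphi\ge0,\qquad \int\varphi\,\omega_u^2=0,\qquad
\int|d\varphi|^2_{\omega_u}\,\omega_u^2\le N .
\]
Shifting by a constant, we see that $\alpha$ contains a closed positive current with $W^{1,2}$ potential if
and only if $(u,\alpha)\in\bigcup_N\mathcal E_N$.

\emph{$\mathcal E_N$ is closed.} Let $\mathcal E_N\ni(u_j,\alpha_j)\to(u,\alpha)$ with potentials
$\varphi_j$. The metrics $\omega_{u_j}$ converge smoothly on $M$, so they are uniformly equivalent and the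
Poincar\'e inequality holds with a uniform constant. Hence $\varphi_j$ is bounded in $W^{1,2}(M)$, in
particular in $L^1(M)$. By Lemma~\ref{lem:compact}, after passing to a subsequence, $\varphi_j\to\varphi$ in
$L^1(M)$ with $\varphi$ quasi-psh on $X_u$ and $a_{u,\alpha}+dd^c\varphi\ge0$, and
$\varphi_j\rightharpoonup\varphi$ weakly in $W^{1,2}(M)$. The normalization passes to the limit. The energy
of $\varphi_j$ with respect to $\omega_{u_j}$ differs from that with respect to $\omega_u$ by a quantity
tending to $0$, because the metrics converge uniformly and the energies are bounded; so weak lower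
semicontinuity of the latter gives the energy bound for $\varphi$.

By Lemma~\ref{lem:energyobstruction}, $\mathcal B\cap\mathcal E_N=\emptyset$, and $\mathcal B$ is dense by
Proposition~\ref{prop:dense}. So each $\mathcal E_N$ is closed and nowhere dense, and with Lemma~\ref{lem:G}
the set $p^{-1}(G)\setminus\bigcup_N\mathcal E_N$ is comeager. All its elements have the required properties.

\emph{(2)} The Kuratowski--Ulam theorem says that for a comeager subset of a product of two second countable
Baire spaces, here $\mathcal Z\cong U\times S^{18}$, the slices over a comeager set of points of the first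
factor are comeager. Apply it to the set in (1). The points $u$ so obtained lie in $G$, since their slices
are nonempty. For $u\in G$, Lemma~\ref{lem:G} shows that $\partial\,\mathrm{Nef}(X_u)$ is the set of $\beta$
with $\beta^2=0$ and $\beta\cdot\kappa_u\ge0$. If $\beta\ne0$, then $\beta\cdot\kappa_u>0$ by the Hodge index
theorem, so the fiber of $p$ over $u$ parametrizes exactly the rays of $\partial\,\mathrm{Nef}(X_u)$.

\emph{(3)} For $n=2$, where $\kappa=0$, this is Theorem~\ref{thm:main}. For $n\ge3$ let $(X,\alpha)$ be as in
Theorem~\ref{thm:main} and let $Y$ be a product of $\kappa$ curves of genus $\ge2$ and $n-2-\kappa$ elliptic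
curves, so that $c_1(K_Y)$ has a smooth semipositive representative. On $X\times Y$, with projections
$p_1,p_2$, the class $c_1(K_{X\times Y})=p_2^*c_1(K_Y)$ is nef and pseudoeffective, and the Kodaira dimension
is $\kappa$. The class $A=p_1^*\alpha+p_2^*c_1(K_Y)$ is nef, and $A-c_1(K_{X\times Y})=p_1^*\alpha$ is nef; so
the hypotheses of Conjecture~\ref{conj} hold with $\lambda=1$. If
$A$ contained a closed positive current with bounded potential $\varphi$, then the restriction of $\varphi$ to
$X\times\{y\}$ would be bounded and quasi-psh, and it would be the potential of a closed positive current in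
$A|_{X\times\{y\}}=\alpha$. This is impossible.
\end{proof}

\section{Surfaces: proof of Theorem~\ref{thm:converse}}\label{sec:surfaces}

Let $X$, $\alpha$, $\lambda$ be as in Theorem~\ref{thm:converse}, $\omega$ a K\"ahler form, $K=c_1(K_X)$, and
$\gamma=\lambda\alpha-K$, a nef class. We may assume $\alpha\ne0$. Then $\alpha\cdot[\omega]>0$: it is $\ge0$
since $\alpha$ is nef, and if it were $0$, then $\alpha\in[\omega]^\perp$ would give $\alpha^2<0$ by the Hodge
index theorem, while $\alpha^2\ge0$.

\subsection{The case $\alpha^2>0$}

The class $\alpha$ fails to be K\"ahler only along finitely many curves. We construct a potential with poles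
exactly on these curves, show that near them $\alpha$ is trivial, and cut off the poles. The nefness of
$\lambda\alpha-K$ is used for the triviality; pseudoeffectivity of $K_X$ is not used in this case.

\paragraph{The null curves.} By Buchdahl and Lamari (or Demailly--P\u{a}un) $\alpha$ contains a K\"ahler
current, and by Demailly's regularization theorem \cite{Demailly} it contains one, $T\ge\varepsilon\omega$ with
$\varepsilon>0$, with analytic singularities. If an irreducible curve $C$ is not in the polar set of $T$, then
Lemma~\ref{lem:restrict} gives $\alpha\cdot C\ge\varepsilon\int_C\omega$. The polar set is a proper analytic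
subset, so it contains only finitely many curves, and $\alpha$ is nonnegative on them. Hence there are only
finitely many irreducible curves $E_1,\dots,E_r$ with $\alpha\cdot E_i=0$, and after shrinking $\varepsilon$
we have $\alpha\cdot C\ge\varepsilon\int_C\omega$ for every other irreducible curve $C$. If $r=0$, then
$\alpha$ is K\"ahler by Buchdahl--Lamari and we are done. Let $r\ge1$ and $E=\bigcup_iE_i$.

\paragraph{The matrix $(E_i\cdot E_j)$ is negative definite.} By the Hodge index theorem the form is negative
definite on $\alpha^\perp$, which contains all $[E_i]$. So it suffices that the $[E_i]$ are linearly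
independent. A relation can be written $[D_1]=[D_2]$ with $D_1,D_2$ effective real divisors supported on $E$
without common components. Then $D_1^2=D_1\cdot D_2\ge0$, so $[D_1]=[D_2]=0$, and pairing with $\omega$ gives
$D_1=D_2=0$.

\paragraph{A potential with poles exactly along $E$.} Let $D=\sum a_iE_i$ be the solution of $D\cdot E_j=-1$
for all $j$. We claim that all $a_i>0$. Write $D=D_+-D_-$ with $D_\pm$ effective without common components.
Then
\[
0\ge D\cdot D_-=D_+\cdot D_--D_-^2\ge-D_-^2\ge0,
\]
so $D_-^2=0$ and $D_-=0$. If some $a_j$ were $0$, then $D\cdot E_j=\sum_{i\ne j}a_iE_i\cdot E_j\ge0$, a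
contradiction.

Represent the class of $D$ by a smooth form, which is $\le c\,\omega$ for some $c>0$; then
$D\cdot C\le c\int_C\omega$ for every curve $C$. For small $t>0$ the class $\beta=\alpha-t[D]$ satisfies
$\beta^2>0$, $\beta\cdot[\omega]>0$, $\beta\cdot E_j=t>0$, and
$\beta\cdot C\ge(\varepsilon-tc)\int_C\omega>0$ for every other irreducible $C$. So $\beta$ contains a
K\"ahler form $\eta$ by Buchdahl--Lamari. Let $a$ be a smooth representative of $\alpha$. By the
Lelong--Poincar\'e formula for sections with divisors $E_i$, the current $\eta+t\sum a_i[E_i]$ in $\alpha$ is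
of the form
\[
a+dd^c\varphi\ge0,\qquad \varphi\text{ smooth off }E,\qquad \varphi\to-\infty\text{ along }E .
\]

\paragraph{Small neighborhoods $W$ of $E$ with $H^1(W,\mathcal O)=0$.} Since $\alpha\cdot E_i=0$,
\[
K\cdot E_i=-\gamma\cdot E_i\le0 .
\]
With negative definiteness, every nonzero effective integral cycle $Z$ supported on $E$ satisfies
$(K+Z)\cdot Z<0$. We claim that $H^1(Z,\mathcal O_Z)=0$ for all such $Z$. Otherwise take $Z$ minimal with
$H^1(\mathcal O_Z)\ne0$. For each component $E_i$ of $Z$ consider the exact sequence
\[
0\to\mathcal O_{E_i}(-(Z-E_i))\to\mathcal O_Z\to\mathcal O_{Z-E_i}\to0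
\]
(with $\mathcal O_{Z-E_i}=0$ if $Z=E_i$). By minimality $H^1(\mathcal O_{Z-E_i})=0$, so
$H^1(E_i,\mathcal O_{E_i}(-(Z-E_i)))\ne0$. The dualizing sheaf of
$E_i$ is $\mathcal O_{E_i}(K_X+E_i)$ by adjunction, so duality on $E_i$ gives
$H^0(E_i,\mathcal O_{E_i}(K_X+Z))\ne0$, and hence $(K+Z)\cdot E_i\ge0$. Summing over the components of $Z$ with
multiplicities yields $(K+Z)\cdot Z\ge0$, a contradiction.

By Grauert's criterion the connected components of $E$ contract to points under a map $\rho:X\to X'$ onto a
normal surface. Let $x$ be one of these points. By Grauert's comparison theorem the completion of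
$(R^1\rho_*\mathcal O_X)_x$ is $\varprojlim H^1(\mathcal O_Z)$ over the cycles $Z$ supported on
$\rho^{-1}(x)$, hence $0$. As $R^1\rho_*\mathcal O_X$ is coherent, its stalk at $x$ is $0$; away from these
points $\rho$ is an isomorphism, so $R^1\rho_*\mathcal O_X=0$. For a Stein neighborhood $V$ of
$x$ the Leray spectral sequence gives $H^1(\rho^{-1}(V),\mathcal O)=0$. Take for $W$ a disjoint union of such
sets $\rho^{-1}(V)$, one for each $x$; it can be chosen inside any given neighborhood of $E$.

\paragraph{$a$ is $dd^c$-exact near $E$.} The curve $E$ has a neighborhood that deformation retracts onto $E$,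
and $H_2(E,\mathbb R)$ is generated by the classes of the $E_i$. As $\int_{E_i}a=0$ for all $i$, the form $a$
is exact on this neighborhood, and so for small $W$ we have $a=d\xi$ on $W$ with $\xi$ a real smooth $1$-form.
Since $a$ is of type $(1,1)$, $\bar\partial\xi^{0,1}=0$, and $H^1(W,\mathcal O)=0$ gives
$\xi^{0,1}=\bar\partial h$ with $h$ smooth. Then
\[
a=\partial\xi^{0,1}+\bar\partial\xi^{1,0}=\partial\bar\partial h+\bar\partial\partial\bar h
=\partial\bar\partial(h-\bar h)=dd^cu,\qquad u:=2\,\mathrm{Im}\,h .
\]

\paragraph{Gluing.} Choose an open $W'\Subset W$ with $E\subset W'$. On $W$ we have $a+dd^c(-u-A)=0$ for every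
constant $A$. Choose $A$ so large that $-u-A<\varphi$ near $\partial W'$, where $\varphi$ is smooth, and put
\[
\varphi'=\max(\varphi,-u-A)\ \text{ on }W',\qquad \varphi'=\varphi\ \text{ on }X\setminus W' .
\]
Then $\varphi'$ is quasi-psh and $a+dd^c\varphi'\ge0$. It is bounded above since $\varphi$ is bounded above on
$X$ and $u$ is bounded on $W'$. It is bounded below since $\varphi'\ge-u-A$ on $W'$ and $\varphi$ is smooth on
the compact set $X\setminus W'$. This settles the case $\alpha^2>0$.

\subsection{The case $\alpha^2=0$, $\alpha\ne0$}

Here pseudoeffectivity of $K_X$ is used: $K\cdot\alpha\ge0$, as $K$ is pseudoeffective and $\alpha$ nef. On the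
other hand $-K\cdot\alpha=\gamma\cdot\alpha\ge0$. So $\gamma\cdot\alpha=K\cdot\alpha=0$. By the Hodge index
theorem the form on $\alpha^\perp$ is negative semidefinite with kernel $\mathbb R\alpha$. Since
$\gamma^2\ge0$ and $\gamma\in\alpha^\perp$, we get $\gamma\in\mathbb R\alpha$, hence
\[
K=r\alpha\ \text{ in }H^{1,1}(X,\mathbb R),
\]
and $r\ge0$ on pairing with $\omega$. In particular $K$ is nef and $X$ is minimal, because a $(-1)$-curve has
degree $-1$ with respect to $K$.

\paragraph{$r>0$.} Then $K$ is nef, $K\ne0$ in $H^{1,1}(X,\mathbb R)$, and $K^2=0$. By the Enriques--Kodaira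
classification $\kappa(X)=1$ and some multiple of $K_X$ is base point free. So $\alpha=K/r$ has a smooth
semipositive representative.

\paragraph{$r=0$.} Then $K=0$ in $H^{1,1}(X,\mathbb R)$, and by the classification $X$ is a torus, bielliptic,
K3 or Enriques.

\emph{Torus.} Let $\omega$ be flat. Average the representatives $\ge-\varepsilon\omega$ of $\alpha$ over
translations, which act trivially on cohomology. The average is the constant-coefficient representative of
$\alpha$, so this form is $\ge-\varepsilon\omega$ for all $\varepsilon>0$, hence semipositive.

\emph{Bielliptic.} $X$ is a finite \'etale quotient of a torus by a group of automorphisms. The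
pullback of $\alpha$ is nef, so its constant-coefficient representative is semipositive. Automorphisms of a
torus are affine, so they map constant-coefficient forms to such forms; by uniqueness the representative is
invariant. It descends to a semipositive form, in the class $\alpha$ because pullback is injective on real
cohomology.

\emph{K3, $\mathbb R\alpha$ spanned by a rational class.} A positive multiple of $\alpha$ is $c_1(L)$ with $L$
nef and $L^2=0$. Since $-c_1(L)$ has negative degree with respect to $\omega$, $h^2(L)=h^0(L^{-1})=0$, and
Riemann--Roch gives $h^0(L)\ge2$. Write $|L|=|M|+F$ with $F$ the fixed part and $M\ne0$ without fixed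
components; such an $M$ is nonnegative on all curves. From $0=L^2=L\cdot M+L\cdot F$ with both terms $\ge0$ we
get $L\cdot M=0$, and from $0=L\cdot M=M^2+M\cdot F$ with both terms $\ge0$ we get $M^2=0$. As $|M|$ has no
fixed component, for every member there is another without a common component, and the two are disjoint since
$M^2=0$. So $|M|$ is base point free. Since $L\cdot M=M^2=0$ and both classes have positive degree with
respect to $\omega$, the Hodge index theorem gives $c_1(L)=q\,c_1(M)$ with $q>0$. So $\alpha$ has a smooth
semipositive representative.

\emph{Enriques, $\mathbb R\alpha$ spanned by a rational class.} The pullback of $\alpha$ to the K3 double cover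
is nef, nonzero, isotropic, and spans a rational line. Take a smooth semipositive representative there,
average it over the covering involution, and descend; the class is $\alpha$, again because pullback is
injective.

\medskip
So the conclusion can fail only for K3 or Enriques surfaces with $\alpha^2=0$, $\alpha\ne0$, and
$\mathbb R\alpha$ not spanned by a rational class. This proves Theorem~\ref{thm:converse}. \qed

\begin{thebibliography}{9}

\bibitem{Demailly}
Demailly, regularization theorem, J. Algebraic Geom. 1 (1992).

\bibitem{Tosatti}
Valentino Tosatti, \emph{Semipositive line bundles and $(1,1)$-classes}, arXiv:2309.00580 (2023).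

\end{thebibliography}

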